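\title{Inertness of the top cell of a Poincar\'e duality complex at large primes}

\begin{abstract}
Let $M=\overline M\cup e^m$ be a simply connected finite complex with a single top cell, $m\ge3$, whose rational cohomology satisfies Poincar\'e duality of formal dimension $m$. We prove that the loop map $\Omega\overline M\to\Omega M$ has a right homotopy inverse after finitely many primes are inverted if and only if $H^*(M;\mathbb Q)$ is not generated by a single element. In particular, the attaching map of the top cell of every simply connected, rationally hyperbolic, finite Poincar\'e duality complex is inert at large primes. When the lowest positive degree of rational homology is odd and less than $m$, we give an explicit set of primes. The proof removes the lowest even-dimensional rational homotopy classes by fibrations whose fibers are local odd spheres, and then treats the case of odd bottom degree directly with a relative Wang sequence.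
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a simply connected finite CW complex that is a \emph{Poincar\'e duality complex} of dimension $m$: there is a class $[M]\in H_m(M;\mathbb Z)$ such that cap product with $[M]$ is an isomorphism $H^j(M;\mathbb Z)\to H_{m-j}(M;\mathbb Z)$ for every $j$. With its minimal cell structure $M$ has a unique top cell, and there is a homotopy cofibration
\[
S^{m-1}\xrightarrow{\;h\;}\overline M\xrightarrow{\;i\;}M ,
\]
where $\overline M$ is $M$ with the top cell removed and $h$ is the attaching map of that cell. Of the cell structure we use only that $M=\overline M\cup_h e^m$ with $\dim\overline M\le m-1$.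

Attaching a cell kills the class of $h$, and it may also create homotopy classes that do not come from $\overline M$. The map $h$ is called \emph{inert} if the loop map $\Omega i\colon\Omega\overline M\to\Omega M$ has a right homotopy inverse. In that case the right inverse splits $i_*$ on homotopy groups, so that $\pi_j(\overline M)\cong\pi_j(M)\oplus\pi_j(F)$ for the homotopy fiber $F$ of $i$: the top cell creates nothing, not even torsion. For a set $P$ of primes, $h$ is \emph{inert after localization away from $P$} if $\Omega i_k\colon\Omega\overline M_k\to\Omega M_k$ has a right homotopy inverse, where $k=\mathbb Z[1/P]$ and the subscript denotes localization with the primes of $P$ inverted. It is \emph{rationally inert} if this holds for $k=\mathbb Q$, and \emph{inert at large primes} if it holds for some finite $P$.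

Three examples indicate what to expect. For $M=S^m$ the space $\overline M$ is a point, and $h$ is not even rationally inert. For $M=\mathbb CP^r$ with $r\ge2$ we have $\overline M=\mathbb CP^{r-1}$; here $\pi_{2r+1}(M)\cong\pi_{2r+1}(S^{2r+1})=\mathbb Z$ while $\pi_{2r+1}(\overline M)\cong\pi_{2r+1}(S^{2r-1})$ is finite, so again $h$ is not rationally inert. For $M=S^a\times S^b$ with $a,b\ge2$ we have $\overline M=S^a\vee S^b$, and $h$ is inert: $\Omega M$ is the product of $\Omega S^a$ and $\Omega S^b$, and both spheres lie in $\overline M$ (Lemma~\ref{lem:product} makes this precise). In the first two examples the algebra $H^*(M;\mathbb Q)$ is generated by a single homogeneous element; we then call it \emph{monogenic}. A theorem of Halperin and Lemaire states that $h$ is rationally inert whenever $H^*(M;\mathbb Q)$ is not monogenic.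

Recall the rational dichotomy: a simply connected space $X$ of finite type and finite rational Lusternik--Schnirelmann category, for instance a simply connected finite complex, is either \emph{rationally elliptic}, meaning that $\pi_*(X)\otimes\mathbb Q$ is finite dimensional, or \emph{rationally hyperbolic}, meaning that $\pi_*(X)\otimes\mathbb Q$ grows exponentially. Huang \cite{Huang} showed that if $M$ is rationally elliptic and $H^*(M;\mathbb Q)$ is not monogenic, then $h$ is inert at large primes. The problem that we treat comes from the same paper \cite{Huang}:

\begin{quote}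
\emph{Is the attaching map of the top cell of every simply connected, rationally hyperbolic, finite Poincar\'e duality complex inert at large primes?}
\end{quote}

Rational inertness does not settle this formally. It makes the cokernel of $\pi_j(\overline M)\to\pi_j(M)$ finite for each $j$, so each degree excludes finitely many primes, but there are infinitely many degrees. For maps of spaces of finite type nothing bounds the primes uniformly: the self-map of $\prod_pK(\mathbb Z,2p)$ that is multiplication by $p$ on the factor indexed by the prime $p$ is a rational equivalence, and it is not onto on homotopy groups after any finite set of primes is inverted. A hyperbolic $M$ has rational homotopy in infinitely many degrees, and new primes could enter indefinitely. On the other hand, the example $S^a\times S^b$ suggests that a finite amount of data, a decomposition of $\Omega M$ into two factors each of which lifts to $\Omega \overline M$, can settle all degrees at once. This is what happens.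

\begin{theorem}\label{thm:hyperbolic}
If $M$ is a simply connected, rationally hyperbolic, finite Poincar\'e duality complex, then there is a finite set $P$ of primes such that $h$ is inert after localization away from $P$.
\end{theorem}

We deduce this from a characterization that covers the elliptic case as well and needs only rational duality. A graded algebra $H$ over $\mathbb Q$ of finite total dimension \emph{satisfies Poincar\'e duality of formal dimension $m$} if $H^j=0$ for $j>m$, $H^m\cong\mathbb Q$, and the products $H^j\times H^{m-j}\to H^m$ are perfect pairings.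

\begin{theorem}\label{thm:equivalence}
Let $M=\overline M\cup_he^m$ be a simply connected finite CW complex with $m\ge3$ and $\dim\overline M\le m-1$, such that $H^*(M;\mathbb Q)$ satisfies Poincar\'e duality of formal dimension $m$. The following are equivalent:
\begin{itemize}
\item[(1)] $H^*(M;\mathbb Q)$ is not generated by a single element;
\item[(2)] $h$ is rationally inert;
\item[(3)] $h$ is inert after localization away from some finite set of primes.
\end{itemize}
\end{theorem}

Duality cannot be dropped: for $M=S^2\vee S^4$ the rational cohomology needs two generators, but the class of $S^4$ in $\pi_4(M)\otimes\mathbb Q$ has nonzero Hurewicz image and so does not come from $\overline M=S^2$.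

\begin{theorem}\label{thm:explicit}
Let $M$ be a simply connected finite Poincar\'e duality complex of dimension $m$, and let $n$ be the least positive degree with $H_n(M;\mathbb Q)\ne0$. If $n$ is odd and $n<m$, then $h$ is inert after localization away from
\[
P=\{\,p\text{ prime}: H_*(M;\mathbb Z)\text{ has }p\text{-torsion, or }p\le(m-n+2)/2\,\}.
\]
\end{theorem}

The proofs use neither the theorem of Halperin and Lemaire nor the elliptic case. They depend on the parity of the bottom degree $n$. If $n$ is odd, then after inverting finitely many primes $M$ maps to $S^n$ with a section, and inertness can be proved directly (Section~\ref{sec:odd}). If $n$ is even, we pass to the total space of a fibration over $M$ with fiber a local sphere $S^{n-1}$; this is again a duality space, it has one rational homotopy class fewer in degree $n$, and its inertness implies that of $M$ (Section~\ref{sec:even}). Finitely many such steps lead to the odd case, unless they lead to a sphere, which happens only for monogenic cohomology (Sections~\ref{sec:rational} and~\ref{sec:proofs}). Section~\ref{sec:examples} carries out both steps by hand in small examples.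

\section{Splitting loop spaces and lifting maps}\label{sec:tools}

Spaces have the homotopy type of pointed connected CW complexes and maps are pointed, unless an explicit model is being described. Loop spaces and homotopy fibers of maps between such spaces have CW homotopy type, so Whitehead's theorem applies to them. For a map $q\colon X\to S$ we use the standard model of the homotopy fiber,
\begin{equation}\label{eq:fiber}
N=\{(x,\omega):x\in X,\ \omega\colon[0,1]\to S,\ \omega(0)=q(x),\ \omega(1)=*\},\qquad j(x,\omega)=x,
\end{equation}
in which $j\colon N\to X$ is a fibration with fiber $\Omega S$. Free and pointed homotopy classes of maps into a connected loop space coincide, so it does not matter whether a right homotopy inverse of a loop map between connected loop spaces is required to be pointed.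

\subsection*{Products of loops}
For maps $f_1\colon A_1\to\Omega X$ and $f_2\colon A_2\to\Omega X$, let $f_1\cdot f_2\colon A_1\times A_2\to\Omega X$ send $(u,v)$ to the concatenation of the loops $f_1(u)$ and $f_2(v)$. Every right homotopy inverse in this paper comes from the following lemma.

\begin{lemma}\label{lem:product}
Let $X$ be simply connected and let $f_1\colon A_1\to\Omega X$, $f_2\colon A_2\to\Omega X$ be maps from connected spaces.
\begin{itemize}
\item[(a)] If $(u,v)\mapsto f_{1*}u+f_{2*}v$ is an isomorphism $\pi_l(A_1)\oplus\pi_l(A_2)\to\pi_l(\Omega X)$ for all $l\ge1$, then $f_1\cdot f_2$ is a homotopy equivalence. This is the case if there is a map $\rho\colon\Omega X\to A$ such that $\rho f_1$ is an equivalence and $f_{2*}$ is injective with image $\ker\rho_*$.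
\item[(b)] Let $i\colon\overline X\to X$ be a map. If $f_1\cdot f_2$ is a homotopy equivalence and $f_t\simeq\Omega i\circ g_t$ for maps $g_t\colon A_t\to\Omega\overline X$, $t=1,2$, then $\Omega i$ has a right homotopy inverse.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The restrictions of $f_1\cdot f_2$ to $A_1\times*$ and $*\times A_2$ are homotopic to $f_1$ and $f_2$, so $f_1\cdot f_2$ induces the stated homomorphism, and Whitehead's theorem applies. If $\rho_*f_{1*}$ is bijective, then $f_{1*}$ is injective and $\pi_l(\Omega X)$ is the direct sum of its image and $\ker\rho_*$.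

(b) Put $e=f_1\cdot f_2$. Since $\Omega i$ preserves concatenation, $\Omega i\circ(g_1\cdot g_2)=(\Omega i\circ g_1)\cdot(\Omega i\circ g_2)\simeq e$. So $(g_1\cdot g_2)\circ e^{-1}$ is a right homotopy inverse of $\Omega i$.
\end{proof}

For $X=S^a\times S^b$ take for $f_1,f_2$ the looped inclusions of the two spheres. More generally, let $q\colon X\to S$ be a map of simply connected spaces with homotopy fiber $j\colon N\to X$, and let $\alpha\colon S\to X$ be such that $q\alpha$ is an equivalence. Then $q_*$ is onto, the long exact sequence breaks into short exact sequences $0\to\pi_l(N)\to\pi_l(X)\to\pi_l(S)\to0$, the space $N$ is simply connected, and part (a) with $\rho=\Omega q$ gives an equivalence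
\begin{equation}\label{eq:section-splitting}
(\Omega\alpha)\cdot(\Omega j)\colon\ \Omega S\times\Omega N\xrightarrow{\ \simeq\ }\Omega X .
\end{equation}

\subsection*{Obstruction theory}
We use it in the following form.

\begin{itemize}
\item[(O)] Let $p\colon E\to B$ be a fibration with $B$ and the fiber $F$ simply connected. Let $(Y,Y_0)$ be a CW pair, $f\colon Y\to B$ a map and $g_0\colon Y_0\to E$ a lift of $f|_{Y_0}$. If $H^{j+1}(Y,Y_0;\pi_j(F))=0$ for all $j\ge2$, then $g_0$ extends to a lift of $f$.
\end{itemize}
The coefficients are untwisted because $B$ is simply connected. A lift over $Y_0\cup Y^{(j)}$ determines an obstruction cocycle, and if its class vanishes, the lift can be changed on the $j$-cells outside $Y_0$, and nowhere else, so as to extend over the $(j+1)$-cells. Each cell is therefore changed at most once, and (O) holds for pairs of infinite dimension, which is the case we need. If $p$ is only a map, we replace it by a fibration; with $Y_0=*$ the conclusion is then $f\simeq pg$ for some $g$.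

\subsection*{Localization}
Throughout, $P$ is a finite set of primes and $k=\mathbb Z[1/P]$; a larger ring $k'\supseteq k$ is either of the same form or $\mathbb Q$. A space is \emph{simple} if its fundamental group is abelian and acts trivially on the higher homotopy groups; simply connected spaces, connected loop spaces and the spaces $K(G,1)$ with $G$ abelian are simple. A simple space is \emph{$k$-local} if its homotopy groups, or equivalently its reduced integral homology groups, are $k$-modules. Every simple space $X$ has a localization $\ell\colon X\to X_k$, functorial up to homotopy, with $\pi_*(X_k)=\pi_*(X)\otimes k$ and $\tilde H_*(X_k;\mathbb Z)=\tilde H_*(X;\mathbb Z)\otimes k$; maps from $X$ to a $k$-local simple space extend over $X_k$, uniquely up to homotopy. For simply connected $X$, the map $\Omega\ell$ is the localization of $\Omega X$. Hence, for a map $i$ of simply connected spaces,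
\begin{itemize}
\item[(L)] if $\Omega i$ has a right homotopy inverse $s$, then $s_k$ is a right homotopy inverse of $\Omega i_k$.
\end{itemize}
We write $\lambda\colon S^n\to S^n_k$ for the localization of a sphere and identify $\pi_n(S^n_k)=k$ with $[\lambda]=1$. Note that $S^1_k=K(k,1)$ and that $\Sigma\lambda\colon S^{n+1}\to\Sigma S^n_k$ is a localization for all $n\ge1$, being a $k$-homology isomorphism to a simply connected space whose reduced homology is a $k$-module. An additive map between $k$-modules is $k$-linear. For a $k$-module $G$ and any pair, the universal coefficient theorem over the principal ideal domain $k$ reads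
\begin{equation}\label{eq:uct}
H^l(Y,Y_0;G)\cong\operatorname{Hom}_k(H_l(Y,Y_0;k),G)\oplus\operatorname{Ext}_k(H_{l-1}(Y,Y_0;k),G).
\end{equation}

\subsection*{Homotopy groups of odd spheres}
We use two theorems of Serre.
\begin{itemize}
\item[(S1)] If $n$ is odd, then $\pi_j(S^n)$ is finite for $j>n$. So for each $L$ there is a finite $P$ with $\pi_j(S^n)\otimes\mathbb Z[1/P]=0$ for $n<j\le L$.
\item[(S2)] If $n\ge3$ is odd and $p$ is prime, then $\pi_j(S^n)$ has no $p$-torsion for $n<j<n+2p-3$.
\end{itemize}

\section{The method in two examples}\label{sec:examples}

In both examples the homotopy fiber $F$ of $i\colon\overline M\to M$ is $(m-2)$-connected, because $M$ is obtained from the simply connected space $\overline M$ by attaching an $m$-cell. By (O), a partial lift over $Y_0$ of a map $Y\to M$ extends to a lift $Y\to\overline M$ as soon as the cohomology of $(Y,Y_0)$ vanishes in degrees $\ge m$ for all coefficients.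

\begin{example}[a map to a sphere]\label{ex:odd}
Let $n\ge2$ and $M=(S^n\times S^n)\#(S^n\times S^n)$. Then $\overline M=A_1\vee B_1\vee A_2\vee B_2$ is a wedge of four $n$-spheres and $h=[a_1,b_1]+[a_2,b_2]$ is a sum of Whitehead products of the inclusions. We show that $h$ is inert.

Let $c\colon M\to M_0=M/(A_2\vee B_2)$ be the quotient map. The top cell of $M_0$ is attached by $[a_1,b_1]$, so there is an equivalence $M_0\simeq A_1\times B_1$ that is the identity on $A_1\vee B_1$. Let $q_0\colon M_0\to A_1$ be the resulting projection and $q=q_0c$. The inclusion $\alpha$ of $A_1$ is a section of $q$, so \eqref{eq:section-splitting} gives $\Omega M\simeq\Omega A_1\times\Omega N$ with $j\colon N\to M$ the homotopy fiber of $q$. The map $\alpha$ factors through $\overline M$. By Lemma~\ref{lem:product}(b) it remains to lift $j$ to $\overline M$.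

Dimension alone does not give the lift. For odd $n$ the rational homology of $N$ is infinite dimensional, since otherwise $\chi(M)=\chi(S^n)\chi(N)=0$, whereas $\chi(M)=-2$. The way out is to lift first over a large part of $N$ on which a lift is evident, and to measure what is left. Let $X'=A_1\vee A_2\vee B_2$; we omit exactly the sphere $B_1$ that is dual to $A_1$. Put $N'=j^{-1}(X')$. On $N'$ the map $j$ lands in $X'\subset\overline M$. Let $N_0\to M_0$ be the homotopy fiber of $q_0$ and $N_0'$ its part over $A_1$. Then $N$ is the pullback of $N_0$ along $c$, and $c$ carries the two cells of $M$ outside $X'$ onto the two cells of $M_0$ outside $A_1$, compatibly with characteristic maps. Excision, with the standard cellular neighborhoods of $X'$ and $A_1$, gives $H_*(N,N')\cong H_*(N_0,N_0')$. But $N_0\simeq B_1$ is the fiber of a projection and $N_0'$ is the contractible homotopy fiber of the identity of $A_1$. Hence $H_*(N,N')\cong\mathbb Z$, concentrated in degree $n<2n$, all obstruction groups vanish, and $j$ lifts.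

The fiber $\Omega S^n$ of $j$ has homology $\mathbb Z$ in the degrees $t(n-1)$, $t\ge0$. Over the two cells outside $X'$ one thus sees classes in degrees $n+t(n-1)$ and $2n+t(n-1)=n+(t+1)(n-1)+1$. The computation says that the classes over the top cell cancel all classes over $B_1$ but the first. Had we taken $X'=\overline M$, the classes over the top cell would have survived, in exactly the degrees where obstructions live. In general there is no quotient map $c$, and the cancellation is read off from a relative Wang sequence and Poincar\'e duality.
\end{example}

\begin{example}[a circle bundle]\label{ex:even}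
Let $M=\mathbb CP^2\#\mathbb CP^2$, so $\overline M\simeq S^2\vee S^2$ and $H^2(M;\mathbb Z)$ has a basis $x,y$ with $xy=0$ and $x^2=y^2$ a generator of $H^4$. Every nonzero class in $H^2(M;\mathbb Q)$ has nonzero square, so every map from $M$ to $S^2_k$ is zero on $H^2$, whatever $k$ is, and the method of Example~\ref{ex:odd} is not available.

Let instead $j\colon N_1\to M$ be the circle bundle with Euler class $x$, and choose $\alpha\colon S^2\to M$ with $\langle x,\alpha\rangle=1$ and adjoint $\sigma\colon S^1\to\Omega M$. The connecting map $\partial\colon\Omega M\to S^1$ induces $\pm\langle x,-\rangle$ on $\pi_2(M)$, so $\partial\sigma$ is an equivalence, $N_1$ is simply connected, and Lemma~\ref{lem:product}(a) gives $\sigma\cdot\Omega j\colon S^1\times\Omega N_1\simeq\Omega M$. The factor $\sigma$ lifts to $\Omega\overline M$ because $\alpha$ can be chosen in $\overline M$. The closed $5$-manifold $N_1$ is simply connected, so $H_4(N_1)\cong H^1(N_1)=0$, and $H_3(N_1)\cong H^2(N_1)$ is free. Thus $N_1$ with its top cell removed, $\overline N_1$, has no cohomology in degrees $\ge4$, and $\overline N_1\to N_1\to M$ lifts to $g\colon\overline N_1\to\overline M$.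 If $r$ is a right homotopy inverse of $\Omega\overline N_1\to\Omega N_1$, then $\Omega g\circ r$ lifts $\Omega j$, and Lemma~\ref{lem:product}(b) shows that $h$ is inert. So inertness descends from $N_1$ to $M$: the bundle raises the dimension by one, and duality removes one dimension more below the top cell.

By the Gysin sequence, $H^2(N_1)=H^2(M)/\mathbb Zx=\mathbb Zy$, $H^3(N_1)\cong\ker(x\colon H^2(M)\to H^4(M))\cong\mathbb Z$, $H^4(N_1)=0$ and $H^5(N_1)=\mathbb Z$. Repeat the step with the circle bundle $N_2\to N_1$ of Euler class $y$. Multiplication by $y$ is an isomorphism $H^0(N_1)\to H^2(N_1)$, zero on $H^2(N_1)$, and an isomorphism $H^3(N_1)\to H^5(N_1)$ by duality. So the simply connected $6$-manifold $N_2$ has cohomology $\mathbb Z,\mathbb Z^2,\mathbb Z$ in degrees $0,3,6$ and zero elsewhere: the bottom degree has become odd. Theorem~\ref{thm:explicit} applies to $N_2$ with $P=\{2\}$, and the two descents, which hold verbatim after localization, show that the top cell of $M$ is inert away from $2$.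

For $M=\mathbb CP^r$ the same step produces $N_1=S^{2r+1}$, whose top cell is not inert, and there is nothing to descend.
\end{example}

\section{Local Poincar\'e duality spaces and their truncations}\label{sec:local}

The total spaces that replace $N_1$ in general exist only after localization and have no top cell in the literal sense. We therefore set up a homological substitute for the pair $(M,\overline M)$.

\begin{definition}\label{def:pd}
A \emph{$k$-PD space of dimension $d$} is a simply connected $k$-local space $X$ such that $H_*(X;k)$ is a finitely generated free $k$-module, $H_j(X;k)=0$ for $j>d$, $H_d(X;k)\cong k$ with generator $[X]$, and the pairings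
\[
H^j(X;k)\otimes H^{d-j}(X;k)\to k,\qquad (x,y)\mapsto\langle x\cup y,[X]\rangle,
\]
are perfect. For $d>0$ its \emph{bottom degree} is the least $n>0$ with $H_n(X;k)\ne0$. For $d\ge3$, a \emph{truncation} of $X$ is a map $i\colon\overline X\to X$ from a simply connected $k$-local space such that $H_j(i;k)$ is an isomorphism for $j<d$ and $H_j(\overline X;k)=0$ for $j\ge d$. The space $X$ is \emph{inert} if $\Omega i$ has a right homotopy inverse for some truncation $i$.
\end{definition}

Let $X$ be a $k$-PD space of dimension $d$ and bottom degree $n$. We record three consequences.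
\begin{itemize}
\item[(P1)] Since $H_j(X;\mathbb Z)=H_j(X;k)$ for $j>0$, the Hurewicz theorem shows that $X$ is $(n-1)$-connected and that $\pi_n(X)\cong H_n(X;k)$ is free and nonzero.
\item[(P2)] The free modules $H_l(X;k)$ and $H_{d-l}(X;k)$ have the same rank. So if $X$ is $(c-1)$-connected, then $H_l(X;k)=0$ for $d-c<l<d$. If $n<d$, then $H_{d-n}(X;k)\ne0$, hence $d-n\ge n$ and $d\ge2n\ge4$.
\item[(P3)] For $k\subseteq k'=\mathbb Z[1/P']$ we have $H_*(X_{k'};k')=H_*(X;k)\otimes k'$ and $H^*(X_{k'};k')=H^*(X;k)\otimes k'$ as algebras, so $X_{k'}$ is a $k'$-PD space of the same dimension and bottom degree.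
\end{itemize}

Rational duality becomes local duality at the cost of finitely many primes.

\begin{lemma}\label{lem:spread}
Let $X$ be simply connected and $k$-local, with $H_*(X;k)$ finitely generated and $H^*(X;\mathbb Q)$ satisfying Poincar\'e duality of formal dimension $d$. Then $X_{k'}$ is a $k'$-PD space of dimension $d$ for some $k'=\mathbb Z[1/P']$ with $P'\supseteq P$ finite.
\end{lemma}

\begin{proof}
Invert the primes that divide the order of the torsion of $H_*(X;k)$. The homology is then free, so it vanishes above degree $d$ and has rank one in degree $d$. In bases of $H^j$ and $H^{d-j}$ the pairing has a matrix that is invertible over $\mathbb Q$. Inverting the primes that divide the finitely many determinants makes these units.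
\end{proof}

\begin{lemma}\label{lem:cell}
Let $M=\overline M\cup_he^m$ be simply connected with $m\ge3$ and $\dim\overline M\le m-1$. If $M_k$ is a $k$-PD space of dimension $m$ and $H_m(M;k)\to H_m(M,\overline M;k)$ is an isomorphism, then $i_k\colon\overline M_k\to M_k$ is a truncation.
\end{lemma}

\begin{proof}
A cell of dimension $\ge3$ does not change the fundamental group, so $\overline M$ is simply connected. The homology of $\overline M$ vanishes in degrees $\ge m$, and $H_*(M,\overline M;k)$ is concentrated in degree $m$. In the exact sequence of the pair the boundary $H_m(M,\overline M;k)\to H_{m-1}(\overline M;k)$ is zero by hypothesis, so $H_j(i;k)$ is an isomorphism for $j<m$.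
\end{proof}

The next lemma produces truncations and also the analogue of the subcomplex $X'$ of Example~\ref{ex:odd}.

\begin{lemma}\label{lem:skeleton}
Let $X$ be simply connected and $k$-local with each $H_j(X;k)$ finitely generated and free. Let $t\ge2$ and let $K\subseteq H_t(X;k)$ be a direct summand. There is a map $f\colon X'\to X$ from a simply connected $k$-local CW complex such that $H_j(f;k)$ is an isomorphism for $j<t$, $H_t(f;k)$ is injective with image $K$, and $H_j(X';k)=0$ for $j>t$. In particular, every $k$-PD space of dimension $d\ge3$ has a truncation.
\end{lemma}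

\begin{proof}
Put $K_j=H_j(X;k)$ for $j<t$ and $K_t=K$. We construct for $1\le j\le t$ maps $f_j\colon X_j\to X$ from simply connected $k$-local complexes such that $H_l(f_j;k)$ is an isomorphism for $l<j$, injective with image $K_j$ for $l=j$, and $H_l(X_j;k)=0$ for $l>j$. Start with $X_1=*$. Let $2\le j\le t$ and regard $f_{j-1}$ as an inclusion by means of the mapping cylinder. Both spaces are local, so integral and $k$-homology agree in positive degrees. The exact sequence of the pair gives $H_l(X,X_{j-1})=0$ for $l<j$ and an isomorphism $H_j(X)\to H_j(X,X_{j-1})$; in particular the boundary $H_j(X,X_{j-1})\to H_{j-1}(X_{j-1})$ is zero. By the relative Hurewicz theorem $\pi_j(X,X_{j-1})\cong H_j(X,X_{j-1})$. Represent a basis of the free module $K_j$ by maps $(D^j,S^{j-1})\to(X,X_{j-1})$, attach $j$-cells to $X_{j-1}$ along their boundaries to obtain a simply connected complex $Z$, and extend $f_{j-1}$ to $Z\to X$ by these maps. Then $H_*(Z,X_{j-1};k)$ is concentrated in degree $j$, where it maps isomorphically onto $K_j\subseteq H_j(X,X_{j-1};k)$. By naturality the boundary $H_j(Z,X_{j-1};k)\to H_{j-1}(X_{j-1};k)$ is zero. So $H_j(Z;k)$ maps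 isomorphically onto $K_j$, the lower homology is that of $X_{j-1}$, and the higher homology vanishes. Let $X_j=Z_k$ and let $f_j$ be the extension of $Z\to X$. Finally take $X'=X_t$. For a truncation take $t=d-1$ and $K=H_{d-1}(X;k)$.
\end{proof}

\begin{lemma}[lifting]\label{lem:lifting}
Let $i\colon\overline X\to X$ be a truncation of a $k$-PD space of dimension $d\ge4$.
\begin{itemize}
\item[(a)] Suppose that $i$ is a fibration. Let $(Y,Y_0)$ be a CW pair with $H_l(Y,Y_0;k)=0$ for $l\ge d$ and $H_{d-1}(Y,Y_0;k)$ free, and let $f\colon Y\to X$ be a map. Then every lift of $f|_{Y_0}$ to $\overline X$ extends to a lift of $f$.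
\item[(b)] If $H_l(Y;k)=0$ for $l\ge d$ and $H_{d-1}(Y;k)$ is free, then every map $f\colon Y\to X$ is homotopic to $ig$ for some $g\colon Y\to\overline X$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $H_j(i;\mathbb Z)$ is an isomorphism for $j<d$, the relative Hurewicz theorem gives $\pi_j(X,\overline X)=0$ for $j<d$, so the fiber $F$ of $i$ is $(d-2)$-connected. Each $\pi_j(F)$ is a $k$-module: by the five lemma applied to the long exact sequence, multiplication by a prime in $P$ is bijective on it. The groups in (O) that can be nonzero are $H^l(Y,Y_0;G)$ with $l\ge d$ and $G$ a $k$-module. In \eqref{eq:uct} the $\operatorname{Hom}$ term vanishes because $H_l=0$, and the $\operatorname{Ext}$ term vanishes because $H_{l-1}$ is free. This proves (a), and (b) is the case $Y_0=*$.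
\end{proof}

\begin{lemma}\label{lem:independent}
Let $X$ be an inert $k$-PD space of dimension $d\ge4$. Then $\Omega i$ has a right homotopy inverse for every truncation $i\colon\overline X\to X$.
\end{lemma}

\begin{proof}
Let $i_0\colon\overline X_0\to X$ be a truncation and $s$ a right homotopy inverse of $\Omega i_0$. As $H_{d-1}(\overline X_0;k)\cong H_{d-1}(X;k)$ is free, Lemma~\ref{lem:lifting}(b) gives $i_0\simeq ig$. Then $\Omega i\circ\Omega g\circ s\simeq\Omega i_0\circ s\simeq1$.
\end{proof}

\section{Odd bottom degree}\label{sec:odd}

We generalize Example~\ref{ex:odd}. The excision argument is replaced by a Wang sequence for pairs, in which one homomorphism is identified with a cap product; this is where duality can act.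

\begin{lemma}[relative Wang sequence]\label{lem:wang}
Let $n\ge2$, $S=S^n_k$, and let $\iota\in H^n(S;k)$ be a generator. Let $X$ be a CW complex, $X'$ a subcomplex, $q\colon X\to S$ a map, $j\colon N\to X$ the homotopy fiber \eqref{eq:fiber} and $N'=j^{-1}(X')$. With coefficients in $k$ there is a long exact sequence
\[
\cdots\to H_{l+1}(X,X')\xrightarrow{\tau}H_{l+1-n}(N,N')\to H_l(N,N')\xrightarrow{j_*}H_l(X,X')\xrightarrow{\tau}H_{l-n}(N,N')\to\cdots
\]
in which $j_*\tau(y)=y\cap q^*\iota$.
\end{lemma}

\begin{proof}
Let $U$ be an open neighborhood of $X'$ that deformation retracts onto $X'$. As $j$ is a fibration, $N'\to j^{-1}(U)$ is a weak equivalence, so we may replace $X'$ by $U$. We thus assume that $X'$ is open in $X$; all subspaces below are then open, and excision and relative cap products are available without further hypotheses.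

To decompose the base into two disks we pull back to the ordinary sphere. Let
\[
E=\{(x,\omega,b):x\in X,\ b\in S^n,\ \omega\colon[0,1]\to S,\ \omega(0)=q(x),\ \omega(1)=\lambda(b)\},
\]
let $p(x,\omega,b)=b$ and $\pi(x,\omega,b)=x$, and put $E'=\pi^{-1}(X')$. The maps $p$ and $p|_{E'}$ are fibrations with fibers $N$ and $N'$ over the base point, and $\pi|_N=j$. They are pulled back along $\lambda$ from the mapping path fibrations of $q$ and $q|_{X'}$, whose total spaces are equivalent to $X$ and $X'$. Since $\lambda$ is a $k$-homology isomorphism of simply connected spaces, it induces an isomorphism on homology with coefficients in any $k$-module, hence on the $E^2$ terms of the Serre spectral sequences. So $\pi_*$ is an isomorphism for $E\to X$ and for $E'\to X'$, and $\pi_*\colon H_*(E,E')\to H_*(X,X')$ is an isomorphism by the five lemma.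

Let $V_+$ and $V_-$ be the complements in $S^n$ of the south and north poles, $V_0=V_+\cap V_-$, with the base point on the equator. Let $E_\pm,E_0$ be the parts of $E$ over $V_\pm,V_0$, and $E'_\pm=E'\cap E_\pm$. We use the exact sequence of the triple $(E,E'\cup E_-,E')$. By excision, and since $V_-$ is contractible,
\[
H_l(E'\cup E_-,E')\cong H_l(E_-,E'_-)\cong H_l(N,N'),\qquad H_l(E,E'\cup E_-)\cong H_l(E_+,E'_+\cup E_0),
\]
and the map $H_l(E'\cup E_-,E')\to H_l(E,E')$ becomes $j_*$. A contraction of $V_+$ to the base point gives paths $c_b$ in $S$ from $*$ to $\lambda(b)$ that depend continuously on $b\in V_+$. The map $N\times V_+\to E_+$, $((x,\omega),b)\mapsto(x,\omega c_b,b)$, has the homotopy inverse $(x,\omega,b)\mapsto((x,\omega\bar c_b),b)$, where $\bar c_b$ is the reversed path, and the homotopies that cancel $c_b\bar c_b$ and $\bar c_bc_b$ fix $x$ and $b$. It is therefore an equivalence of pairs $(N,N')\times(V_+,V_0)\to(E_+,E'_+\cup E_0)$ over $V_+$, and likewise $(N,N')\times V_+\to(E_+,E'_+)$. Let $\tilde\iota\in H^n(S^n,V_-)\cong H^n(V_+,V_0)$ be the generator that maps to $\lambda^*\iota\in H^n(S^n)$, and put $w=p^*\tilde\iota\in H^n(E,E_-)$.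 The homology of $(V_+,V_0)$ is $k$, generated by a class $u$ of degree $n$ with $\langle\tilde\iota,u\rangle=1$. By the K\"unneth theorem every class of $(N,N')\times(V_+,V_0)$ is $z\times u$ for a unique $z$, and $(z\times u)\cap(1\times\tilde\iota)=\pm z\times[*]$. So cap product with $w|_{E_+}$ is an isomorphism
\[
H_l(E_+,E'_+\cup E_0)\to H_{l-n}(E_+,E'_+)\cong H_{l-n}(N,N'),
\]
where the last isomorphism is induced by the inclusion of the fiber. Define $\tau$ as the composite of $\pi_*^{-1}$, the map $H_l(E,E')\to H_l(E,E'\cup E_-)$, excision, and this isomorphism. The sequence of the triple is now the required sequence.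

Let $y=\pi_*\tilde y$ with $\tilde y\in H_l(E,E')$, and let $\bar y$ be the image of $\tilde y$ in $H_l(E,E'\cup E_-)$. By naturality of the cap product for $E_+\subseteq E$, the image of $\tau(y)$ in $H_{l-n}(E,E')$ is $\bar y\cap w$, and this equals $\tilde y\cap p^*\lambda^*\iota$ because $w$ maps to $p^*\lambda^*\iota$ in $H^n(E)$. The paths $\omega$ give a homotopy $q\pi\simeq\lambda p$, so $p^*\lambda^*\iota=\pi^*q^*\iota$ and $j_*\tau(y)=\pi_*(\tilde y\cap\pi^*q^*\iota)=y\cap q^*\iota$.
\end{proof}

\begin{proposition}\label{prop:odd}
Let $X$ be a $k$-PD space of dimension $d$ with odd bottom degree $n<d$. If $\pi_j(S^n)\otimes k=0$ for $n<j\le d-1$, then $X$ is inert.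
\end{proposition}

By (S1) the hypothesis holds after finitely many more primes are inverted. This is the only role of the parity of $n$: for even $n$ the group $\pi_{2n-1}(S^n)$ is infinite and $2n-1\le d-1$, so the hypothesis could never hold.

\begin{proof}
Write $S=S^n_k$; by (P2), $d\ge2n$. Homology and cohomology have coefficients in $k$.

\emph{Choices.} Take a basis element $\alpha_0$ of $\pi_n(X)\cong H_n(X)$ and the dual basis element $a\in H^n(X)=\operatorname{Hom}_k(H_n(X),k)$, so $\langle a,\alpha_0\rangle=1$. Extend $\alpha_0$ to $\alpha\colon S\to X$. Since $a$ is a basis element and the pairing is perfect, there is $b\in H^{d-n}(X)$ with $\langle a\cup b,[X]\rangle=1$. Put $\beta=[X]\cap a\in H_{d-n}(X)$. Then $\langle b,\beta\rangle=\pm1$, so $H_{d-n}(X)=k\beta\oplus K$ with $K=\ker b$. Let $X'\to X$ be given by Lemma~\ref{lem:skeleton} with $t=d-n$ and this $K$. Replacing $X$ by a mapping cylinder, we assume that $X$ is a CW complex and $X'$ a subcomplex. Let $i\colon\overline X\to X$ be a truncation that is a fibration.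

The exact sequence of $(X,X')$ gives $H_l(X,X')=0$ for $l<d-n$, $H_{d-n}(X,X')=H_{d-n}(X)/K$, and $H_l(X,X')\cong H_l(X)$ for $l>d-n$. By (P2), $H_l(X)=0$ for $d-n<l<d$. So $H_*(X,X')$ is free on two classes, the image $\bar\beta$ of $\beta$ in degree $d-n$ and the image $\mu$ of $[X]$ in degree $d$, and $\mu\cap a=\bar\beta$.

\emph{The map to the sphere.} Let $S\to K(k,n)$ represent the generator $\iota\in H^n(S)$ with $\langle\iota,\lambda\rangle=1$. Its homotopy fiber is $n$-connected with homotopy groups $\pi_j(S)=\pi_j(S^n)\otimes k$ for $j>n$. The groups $H^{j+1}(X;\pi_j(S))$ vanish for $n<j\le d-1$ by hypothesis, and for $j\ge d$ by \eqref{eq:uct}, since $H_d(X)$ is free and the homology above degree $d$ is zero. By (O), $a\colon X\to K(k,n)$ lifts to $q\colon X\to S$ with $q^*\iota=a$. The self-map $q\alpha$ of $S$ is the identity on $H_n(S)$, hence an equivalence. Let $j\colon N\to X$ be the homotopy fiber of $q$ and $N'=j^{-1}(X')$. Then \eqref{eq:section-splitting} holds, and we must lift $\alpha$ and $j$ to $\overline X$. Since $n\le d-2$, Lemma~\ref{lem:lifting} gives $\tilde\alpha\colon S\to\overline X$ with $i\tilde\alpha\simeq\alpha$.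

\emph{The homology of $(N,N')$.} Put $A_l=H_l(N,N')$. We claim that $A_{d-n}\cong k$ and $A_l=0$ for $l\ne d-n$. Lemma~\ref{lem:wang} gives short exact sequences
\begin{equation}\label{eq:ses}
0\to\operatorname{coker}\bigl(H_{l+1}(X,X')\xrightarrow{\tau}A_{l+1-n}\bigr)\to A_l\xrightarrow{j_*}\ker\bigl(H_l(X,X')\xrightarrow{\tau}A_{l-n}\bigr)\to0,
\end{equation}
and we use induction on $l$, noting that $l+1-n<l$. For $l<d-n$ both $A_{l+1-n}$ and $H_l(X,X')$ vanish, so $A_l=0$. For $l=d-n$ we have $A_{l+1-n}=A_{l-n}=0$, so $j_*\colon A_{d-n}\to H_{d-n}(X,X')=k\bar\beta$ is an isomorphism. Since $j_*\tau(\mu)=\mu\cap a=\bar\beta$, the map $\tau\colon H_d(X,X')\to A_{d-n}$ is an isomorphism as well. Now let $l>d-n$. By induction $A_{l+1-n}=0$ unless $l=d-1$, and in that case $\tau\colon H_d(X,X')\to A_{d-n}$ is onto; so the left term of \eqref{eq:ses} is zero. Also $H_l(X,X')=0$ unless $l=d$, and in that case $\tau$ is injective; so the right term is zero. This proves the claim.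

\emph{Lifting $j$.} The homology of $X'$ vanishes above degree $d-n\le d-2$, so Lemma~\ref{lem:lifting}(a) for the pair $(X',*)$ gives $u\colon X'\to\overline X$ such that $iu$ is the inclusion. To have a CW pair, let $(Y,Y_0)=(|\operatorname{Sing}N|,|\operatorname{Sing}N'|)$, with the canonical weak equivalence of pairs $\varepsilon\colon(Y,Y_0)\to(N,N')$, and put $f=j\varepsilon$. Then $u\circ f|_{Y_0}$ is a lift of $f|_{Y_0}$. By the claim, $H_l(Y,Y_0)=0$ for $l\ge d-1$, so Lemma~\ref{lem:lifting}(a) extends it to $g\colon Y\to\overline X$ with $ig=f$.

\emph{Conclusion.} Since $\varepsilon$ is an equivalence, $(\Omega\alpha)\cdot(\Omega f)\colon\Omega S\times\Omega Y\to\Omega X$ is an equivalence by \eqref{eq:section-splitting}. Apply Lemma~\ref{lem:product}(b) with $g_1=\Omega\tilde\alpha$ and $g_2=\Omega g$.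
\end{proof}

\section{Even bottom degree}\label{sec:even}

We generalize Example~\ref{ex:even}. For $n=2$ the homotopy fiber of $a\colon X\to K(k,2)$ replaces the circle bundle. For $n\ge4$ the homotopy fiber of $a\colon X\to K(k,n)$ fibers over $X$ with fiber $K(k,n-1)$, which is a rational homology sphere but not a $k$-homology sphere: otherwise $S^{n-1}_k\to K(k,n-1)$ would be an equivalence, although $\pi_{n+2p-4}(S^{n-1})$ contains an element of order $p$ for every prime $p$. To keep the homology finitely generated we need a fibration whose fiber is the local sphere itself. It exists because, in the range of dimensions that $X$ can see, the classifying space of such fibrations is $K(k,n)$.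

\begin{lemma}\label{lem:spherical}
Let $X$ be a $k$-PD space of dimension $d$ with even bottom degree $n<d$, let $S=S^{n-1}_k$, and assume that $\pi_l(S)=0$ for $n-1<l\le n-1+d$. For every $a\in H^n(X;k)$ there is a map $j\colon N\to X$ from a CW complex whose homotopy fiber is equivalent to $S$ and whose boundary homomorphism $\pi_n(X)\to\pi_{n-1}(S)=k$ is $\alpha'\mapsto\langle a,\alpha'\rangle$.
\end{lemma}

\begin{proof}
The map $a\colon X\to K(k,n)$ induces $\alpha'\mapsto\langle a,\alpha'\rangle$ on $\pi_n$. If $n=2$, pull back the path fibration over $K(k,2)$, whose fiber is $K(k,1)=S$ and whose boundary homomorphism identifies $\pi_2K(k,2)=k$ with $\pi_1(S)$; let $N$ be a CW approximation of the total space.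

Let $n\ge4$, and work with compactly generated spaces. Let $G$ be the topological monoid of unpointed self-maps of the CW complex $S$ that are homotopic to the identity. We first compute its homotopy groups. Evaluation at the base point is a fibration $\operatorname{ev}\colon G\to S$ whose fiber $G_*$ consists of the pointed maps freely homotopic to $1_S$. As $S$ is simply connected, free and pointed homotopy classes agree, so $G_*$ is the component of $1_S$ in $\operatorname{Map}_*(S,S)$. Restriction along $\lambda$ is a weak equivalence $\operatorname{Map}_*(S,S)\to\operatorname{Map}_*(S^{n-1},S)=\Omega^{n-1}S$: all obstructions to extending maps and homotopies over $\lambda$ have coefficients in the $k$-modules $\pi_*(S)$, and $\lambda$ is a $k$-homology isomorphism. The components of $\Omega^{n-1}S$ are equivalent to one another, so $\pi_l(G_*)\cong\pi_{l+n-1}(S)$ for $l\ge1$, and $G_*$ is $d$-connected by hypothesis. Hence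
\begin{equation}\label{eq:ev}
\operatorname{ev}_*\colon\pi_l(G)\to\pi_l(S)\ \text{ is an isomorphism for }1\le l\le d .
\end{equation}

Replace $G$ by the monoid $|\operatorname{Sing}G|$, which acts on $S$ through the canonical map to $G$, and keep the notation. Recall that a \emph{quasifibration} is a surjection for which the canonical map from each fiber to the corresponding homotopy fiber is a weak equivalence; it has a long exact sequence of homotopy groups, natural for maps of quasifibrations. Since $G$ is path connected, hence grouplike, the two-sided bar constructions $B(*,G,G)\to BG$ and $B(*,G,S)\to BG$ are quasifibrations with fibers $G$ and $S$, and $B(*,G,G)$ is contractible \cite[\S7]{May}. The map $\operatorname{ev}$ is $G$-equivariant, because $(gg')(*)=g(g'(*))$, so it induces a map from the first quasifibration to the second over $BG$. By naturality, the boundary homomorphism $\delta\colon\pi_l(BG)\to\pi_{l-1}(S)$ of the second is the isomorphism $\pi_l(BG)\cong\pi_{l-1}(G)$ followed by $\operatorname{ev}_*$. So $\pi_1(BG)=\pi_0(G)=0$, and by \eqref{eq:ev} $\delta$ is an isomorphism for $2\le l\le d+1$. Therefore $\pi_l(BG)=0$ for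 $l\le d+1$ and $l\ne n$, while $\delta\colon\pi_n(BG)\to k$ is an isomorphism.

Since $BG$ is $(n-1)$-connected, there is $\theta\colon BG\to K(k,n)$ with $\theta_*=\delta$ on $\pi_n$, and the homotopy fiber of $\theta$ is $(d+1)$-connected. The groups in (O) for lifting $a$ through $\theta$ are cohomology groups of $X$ of degree $\ge d+3$, which vanish for all coefficients because $H_l(X;\mathbb Z)=0$ for $l>d$. So there is $\varphi\colon X\to BG$ with $\theta\varphi\simeq a$. Replace $B(*,G,S)\to BG$ by a fibration, pull it back along $\varphi$, and let $N$ be a CW approximation of the total space. The homotopy fiber of $N\to X$ is weakly equivalent to $S$ and has CW type, and the boundary homomorphism on $\pi_n(X)$ is $\delta\varphi_*=\theta_*\varphi_*=a_*$.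
\end{proof}

\begin{proposition}\label{prop:even}
Let $X$ be a $k$-PD space of dimension $d$ with even bottom degree $n<d$. There are a finite set $P'\supseteq P$ and, with $k'=\mathbb Z[1/P']$, a $k'$-PD space $N$ of dimension $D=d+n-1$ and a map $j\colon N\to X_{k'}$ such that
\begin{itemize}
\item[(a)] $\dim\pi_l(N)\otimes\mathbb Q=\dim\pi_l(X)\otimes\mathbb Q$ for $l\ne n$, and $\dim\pi_n(N)\otimes\mathbb Q=\dim\pi_n(X)\otimes\mathbb Q-1$;
\item[(b)] for every finite $P''\supseteq P'$ and $k''=\mathbb Z[1/P'']$: if $N_{k''}$ is inert, then $X_{k''}$ is inert.
\end{itemize}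
\end{proposition}

\begin{proof}
Since $n-1$ is odd, (S1) and (P3) allow us to enlarge $P$ and localize $X$ so that the hypothesis of Lemma~\ref{lem:spherical} holds. Choose $a\in H^n(X;k)$ and $\alpha_0\in\pi_n(X)\cong H_n(X;k)$ with $\langle a,\alpha_0\rangle=1$, and let $S$ and $j\colon N\to X$ be as in that lemma.

\emph{Step 1: the splitting of $\Omega X$.} Let $\partial\colon\Omega X\to S$ be the connecting map of the fiber sequence $S\to N\to X$; on homotopy groups it induces the boundary homomorphism up to sign. Extend $\alpha_0$ over the localization $\Sigma\lambda$ to $\alpha\colon\Sigma S\to X$, and let $\sigma\colon S\to\Omega X$ be the adjoint of $\alpha$. Then $\sigma_*[\lambda]$ corresponds to $\alpha_0$, so $\partial\sigma$ is multiplication by $\pm1$ on $\pi_{n-1}(S)=k$. Hence $\partial\sigma$ is an equivalence: for $n=2$ because $S=K(k,1)$, and for $n\ge4$ because it is a homology isomorphism of a simply connected space. So $\partial_*$ is onto, and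
\begin{equation}\label{eq:even-ses}
0\to\pi_l(N)\xrightarrow{j_*}\pi_l(X)\to\pi_{l-1}(S)\to0
\end{equation}
is exact for all $l\ge1$, with $\pi_0(S)=0$. Thus $N$ is $(n-1)$-connected and $k$-local. Since $n-1$ is odd, $\pi_*(S)\otimes\mathbb Q$ is $\mathbb Q$ in degree $n-1$ and zero elsewhere, which gives (a); localizing $N$ later does not affect it.

By \eqref{eq:even-ses}, $(\sigma_*,(\Omega j)_*)\colon\pi_l(S)\oplus\pi_l(\Omega N)\to\pi_l(\Omega X)$ is an isomorphism for $l\ge1$. This persists after localization. Indeed, let $k''\supseteq k$, $S''=S^{n-1}_{k''}$, and write $\ell$ for the localization maps of $S$, $N$, $X$. Extend $\ell\alpha$ over the localization $\Sigma\ell\colon\Sigma S\to\Sigma S''$ to $\alpha''\colon\Sigma S''\to X_{k''}$, with adjoint $\sigma''$. Then $\sigma''\ell\simeq\Omega\ell\circ\sigma$ and $j_{k''}\ell\simeq\ell j$, so $(\sigma''_*,(\Omega j_{k''})_*)$ is the isomorphism above tensored with $k''$. By Lemma~\ref{lem:product}(a),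
\begin{equation}\label{eq:even-splitting}
\sigma''\cdot\Omega j_{k''}\colon\ S''\times\Omega N_{k''}\xrightarrow{\ \simeq\ }\Omega X_{k''}\qquad\text{for all }k''\supseteq k .
\end{equation}

\emph{Step 2: duality for $N$.} The Serre spectral sequence with $E^2=H_*(X;k)\otimes H_*(S;k)$ shows that $H_*(N;k)$ is finitely generated. By Lemma~\ref{lem:spread} it suffices to show that $H^*(N;\mathbb Q)$ satisfies Poincar\'e duality of formal dimension $D$. Write $H=H^*(X;\mathbb Q)$ and let $u$ generate $H^{n-1}(S;\mathbb Q)$. The rational cohomology spectral sequence has two rows, $E_2^{s,0}=H^s$ and $E_2^{s,n-1}=H^su$, and only $d_n$ can be nonzero. It is a derivation that vanishes on the bottom row, so $d_n(zu)=\pm\epsilon z$ with $\epsilon=d_n(u)\in H^n$. Hence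
\[
E_\infty^{s,0}=H^s/\epsilon H^{s-n},\qquad E_\infty^{s,n-1}=Z^su,\qquad Z^s=\{z\in H^s:\epsilon z=0\}.
\]
In total degree $D$ only $E_\infty^{d,n-1}=H^du$ is nonzero, and higher total degrees vanish; so $H^D(N;\mathbb Q)\cong\mathbb Q$ and $H^l(N;\mathbb Q)=0$ for $l>D$. Under the perfect pairing $H^s\times H^{d-s}\to H^d$ the annihilator of $\epsilon H^{s-n}$ is $Z^{d-s}$: a class $z$ satisfies $(\epsilon z)x=0$ for all $x\in H^{s-n}$ if and only if $\epsilon z=0$, by duality in the degrees $s-n$ and $d-s+n$. So the products
\begin{equation}\label{eq:blocks}
E_\infty^{s,0}\times E_\infty^{d-s,n-1}\to E_\infty^{d,n-1}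
\end{equation}
are perfect pairings. There are exact sequences $0\to E_\infty^{l,0}\to H^l(N;\mathbb Q)\to E_\infty^{l-n+1,n-1}\to0$, $y\mapsto\bar y$, with $E_\infty^{l,0}=j^*H^l$, and by multiplicativity of the filtration the product of $j^*x$ and $y$ in $H^D(N;\mathbb Q)=E_\infty^{d,n-1}$ is the product \eqref{eq:blocks} of $x$ and $\bar y$. Let $y\in H^l(N;\mathbb Q)$ annihilate $H^{D-l}(N;\mathbb Q)$. Pairing with $j^*H^{D-l}$ and using \eqref{eq:blocks} for $s=D-l$ gives $\bar y=0$, so $y\in E_\infty^{l,0}$. Pairing with arbitrary classes, whose images fill $E_\infty^{d-l,n-1}$, and using \eqref{eq:blocks} for $s=l$ gives $y=0$. As this holds for every $l$, the pairings on $H^*(N;\mathbb Q)$ are perfect. Let $P'$ be given by Lemma~\ref{lem:spread}; the space and map of the proposition are $N_{k'}$ and $j_{k'}$.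

\emph{Step 3: descent.} Let $k''\supseteq k'$ be as in (b). By (P3), $N_{k''}$ and $X_{k''}$ are $k''$-PD spaces of dimensions $D$ and $d\ge4$. Let $i\colon\overline X\to X_{k''}$ be a truncation, and let $i_N\colon\overline N\to N_{k''}$ be a truncation such that $\Omega i_N$ has a right homotopy inverse $r$. Since $N_{k''}$ is $(n-1)$-connected, (P2) gives $H_l(N;k'')=0$ for $D-n<l<D$, and $D-n=d-1$. Therefore $H_l(\overline N;k'')=0$ for all $l\ge d$, and $H_{d-1}(\overline N;k'')\cong H_{d-1}(N;k'')$ is free. Lemma~\ref{lem:lifting}(b) gives $g\colon\overline N\to\overline X$ with $ig\simeq j_{k''}i_N$, so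
\[
\Omega i\circ(\Omega g\circ r)\simeq\Omega j_{k''}\circ\Omega i_N\circ r\simeq\Omega j_{k''}.
\]
The reduced homology of $\Sigma S''$ is concentrated in degree $n\le d-2$, so the same lemma gives $\tilde\alpha$ with $i\tilde\alpha\simeq\alpha''$, and the adjoint $\tilde\sigma$ of $\tilde\alpha$ satisfies $\Omega i\circ\tilde\sigma\simeq\sigma''$. By \eqref{eq:even-splitting} and Lemma~\ref{lem:product}(b), $\Omega i$ has a right homotopy inverse.
\end{proof}

\section{Monogenic cohomology and rational homotopy groups}\label{sec:rational}

It remains to see that repeated use of Proposition~\ref{prop:even} reaches an odd bottom degree and avoids spheres. Both are statements about rational homotopy groups, which we read off from Sullivan models.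

Recall that $\Lambda V$ denotes the free graded commutative algebra on a graded rational vector space $V$: polynomial on generators of even degree, exterior on generators of odd degree. Let $X$ be simply connected with each $H_j(X;\mathbb Q)$ finite dimensional, and let $A_{PL}(X)$ be its commutative cochain algebra of polynomial forms, whose cohomology is $H^*(X;\mathbb Q)$. There is a quasi-isomorphism $(\Lambda V,d)\to A_{PL}(X)$ with $V$ concentrated in degrees $\ge2$ and $d$ \emph{minimal}, meaning that $dV\subseteq\Lambda^{\ge2}V$. Such a $(\Lambda V,d)$ is unique up to isomorphism and is called the minimal model of $X$; it satisfies $V^j\cong\operatorname{Hom}(\pi_j(X),\mathbb Q)$.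

\begin{lemma}\label{lem:monogenic}
Let $X$ be simply connected and let $H^*(X;\mathbb Q)$ be finite dimensional and generated by an element $x\ne0$ of degree $n>0$. If $n$ is odd, then $\pi_*(X)\otimes\mathbb Q$ is $\mathbb Q$ in degree $n$ and zero elsewhere. If $n$ is even and $H^*(X;\mathbb Q)=\mathbb Q[x]/(x^{r+1})$, $r\ge1$, then $\pi_*(X)\otimes\mathbb Q$ is $\mathbb Q$ in the degrees $n$ and $(r+1)n-1$ and zero elsewhere.
\end{lemma}

\begin{proof}
Let $\xi\in A_{PL}(X)$ be a cocycle that represents $x$. For odd $n$, $x^2=0$ and $(\Lambda(x),0)\to A_{PL}(X)$, $x\mapsto\xi$, is a quasi-isomorphism. For even $n$ choose $\eta$ with $d\eta=\xi^{r+1}$ and map $\Lambda(x,y)$, with $dx=0$, $dy=x^{r+1}$, $|y|=(r+1)n-1$, by $x\mapsto\xi$, $y\mapsto\eta$. Since $d(yx^t)=x^{r+1+t}$, the cohomology of $\Lambda(x,y)$ is $\mathbb Q[x]/(x^{r+1})$, so the map is a quasi-isomorphism. Both algebras are minimal.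
\end{proof}

\begin{lemma}\label{lem:odd-part}
Let $X$ be simply connected with $0<\dim\tilde H^*(X;\mathbb Q)<\infty$.
\begin{itemize}
\item[(a)] $\pi_l(X)\otimes\mathbb Q\ne0$ for some odd $l$.
\item[(b)] If $\pi_*(X)\otimes\mathbb Q$ is finite dimensional and its part of odd degree has dimension one, then $H^*(X;\mathbb Q)$ is monogenic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise $\Lambda V$ is concentrated in even degrees, so $d=0$ and $H^*(X;\mathbb Q)=\Lambda V$ is a polynomial algebra, which is $\mathbb Q$ or infinite dimensional.

(b) The minimal model is $\Lambda(x_1,\dots,x_t,y)$ with $|x_s|$ even and $|y|\ge3$ odd. Put $R=\mathbb Q[x_1,\dots,x_t]$; the even part of the model is $R$ and the odd part is $yR$. So $dx_s=yf_s$ and $dy=g$ with $f_s,g\in R$, and by minimality the $f_s$ have no constant term. Since $dR\subseteq yR$ and $y^2=0$, we get $0=d^2x_s=gf_s-y\,df_s=gf_s$.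

Suppose $g\ne0$, so that $t\ge1$. As $R$ is a domain, all $f_s$ vanish. Then $d(yw)=gw$ for $w\in R$, which is injective in $w$, and the cohomology is $R/(g)$. Its Hilbert series $(1-z^{|g|})/\prod_s(1-z^{|x_s|})$ has a pole of order $t-1$ at $z=1$ and must be a polynomial, so $t=1$ and the cohomology is generated by $x_1$.

Suppose $g=0$ and $t\ge1$, and let $x_1$ have least degree among the $x_s$. A nonzero homogeneous polynomial without constant term has degree $\ge|x_1|$, whereas $|f_1|=|x_1|+1-|y|<|x_1|$. So $f_1=0$ and all powers of $x_1$ are cocycles. All coboundaries lie in $yR$, because $dR\subseteq yR$ and $d(yw)=-y\,dw=0$. So the powers of $x_1$ give nonzero classes in infinitely many degrees, which is excluded.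

If $g=0$ and $t=0$, the cohomology is $\Lambda(y)$, generated by $y$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:equivalence}]
The map $H_m(M;\mathbb Z)\to H_m(M,\overline M;\mathbb Z)=\mathbb Z$ is injective because $\dim\overline M<m$, and its source has rank one by rational duality. So its cokernel is finite.

\emph{(1) implies (3).} By Lemma~\ref{lem:spread} and (P3) there is $k_0=\mathbb Z[1/P_0]$, with $P_0$ finite and containing the primes that divide the order of this cokernel, such that $X_0=M_{k_0}$ is a $k_0$-PD space of dimension $d_0=m$. Let $\nu$ be the least odd degree with $\pi_\nu(M)\otimes\mathbb Q\ne0$, which exists by Lemma~\ref{lem:odd-part}(a), and for a space $X$ put $c(X)=\sum_{l<\nu}\dim\pi_l(X)\otimes\mathbb Q$. Then $c(X_0)=c(M)$ is finite.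

We construct rings $k_0\subseteq k_1\subseteq\cdots$ and $k_s$-PD spaces $X_s$, of dimension $d_s$ and bottom degree $n_s$, such that the dimensions of $\pi_*(X_s)\otimes\mathbb Q$ are those of $\pi_*(M)\otimes\mathbb Q$ with $s$ classes of even degree less than $\nu$ removed. Suppose that $X_s$ is given. By (P1), $n_s$ is the lowest degree in which $\pi_*(X_s)\otimes\mathbb Q$ is nonzero. The odd parts for $X_s$ and $M$ have the same dimensions, so $n_s\le\nu$, with equality if and only if $n_s$ is odd.

Next, $n_s<d_s$. Otherwise $X_s$ has the rational cohomology of the sphere $S^{d_s}$, and Lemma~\ref{lem:monogenic} shows that $\pi_*(X_s)\otimes\mathbb Q$ is finite dimensional with odd part of dimension one. The same then holds for $M$, and Lemma~\ref{lem:odd-part}(b) contradicts (1). This is the only use of (1). (For hyperbolic $M$ finite dimensionality is already a contradiction.)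

If $n_s$ is even, let $X_{s+1}=N$ and $k_{s+1}=k'$ be given by Proposition~\ref{prop:even}; by part (a) and $n_s<\nu$, the space $X_{s+1}$ has the required rational homotopy groups, and $c(X_{s+1})=c(X_s)-1$. As $c\ge0$, we reach after finitely many steps a space $X_r$ with odd bottom degree $n_r=\nu<d_r$. By (S1) there is $k=\mathbb Z[1/P]\supseteq k_r$, with $P$ finite, such that $\pi_j(S^\nu)\otimes k=0$ for $\nu<j\le d_r-1$. By (P3) and Proposition~\ref{prop:odd}, $(X_r)_k$ is inert. By Proposition~\ref{prop:even}(b), the spaces $(X_{r-1})_k,\dots,(X_0)_k=M_k$ are inert in turn. Since $n_0<m$, (P2) gives $m\ge4$. By Lemma~\ref{lem:cell}, $i_k\colon\overline M_k\to M_k$ is a truncation, and by Lemma~\ref{lem:independent}, $\Omega i_k$ has a right homotopy inverse.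

\emph{(3) implies (2).} Apply (L) to $i_k$ and the localization at $\mathbb Q$.

\emph{(2) implies (1).} If $h$ is rationally inert, then $i_*\colon\pi_*(\overline M)\otimes\mathbb Q\to\pi_*(M)\otimes\mathbb Q$ is onto. Suppose that $H^*(M;\mathbb Q)$ is generated by $x$ of degree $n$. Since $H_m(M;\mathbb Q)\to H_m(M,\overline M;\mathbb Q)$ is an isomorphism, $i^*$ identifies $H^*(\overline M;\mathbb Q)$ with the quotient of $H^*(M;\mathbb Q)$ by $H^m(M;\mathbb Q)$. If $x^2=0$, then $n=m$, the simply connected space $\overline M$ has trivial reduced rational homology and so trivial rational homotopy groups, while $\pi_m(M)\otimes\mathbb Q\ne0$ by Lemma~\ref{lem:monogenic}. If $x^2\ne0$, then $n$ is even, $H^*(M;\mathbb Q)=\mathbb Q[x]/(x^{r+1})$ with $r\ge2$, and $H^*(\overline M;\mathbb Q)=\mathbb Q[x]/(x^r)$. By Lemma~\ref{lem:monogenic}, $\pi_{(r+1)n-1}(M)\otimes\mathbb Q\ne0$, while $\pi_*(\overline M)\otimes\mathbb Q$ is concentrated in the degrees $n$ and $rn-1$, both less than $(r+1)n-1$. In either case $i_*$ is not onto, a contradiction.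
\end{proof}

\begin{remark}
The number $r$ of even steps equals $c(M)$, since $c(X_r)=0$. The primes in $P$ have two sources: torsion and determinants of the duality pairings in the homology of $X_0,\dots,X_r$ (with the cokernel above), and homotopy groups of the odd spheres $S^{n_s-1}$ and $S^\nu$ in ranges bounded by the dimensions $d_s$. The rational homotopy of $M$ above degree $\nu$, which is where hyperbolic growth takes place, never enters. When $r=0$ both sources can be made explicit, and this is Theorem~\ref{thm:explicit}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:hyperbolic}]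
Integral duality implies that $H^*(M;\mathbb Q)$ satisfies Poincar\'e duality of formal dimension $m$. If $H^*(M;\mathbb Q)$ is $\mathbb Q$ or monogenic, then $\pi_*(M)\otimes\mathbb Q$ is finite dimensional by Lemma~\ref{lem:monogenic}, so this does not occur for hyperbolic $M$. If $m\le3$, then $H^1(M;\mathbb Q)=0$ and duality leave only the rational cohomology of a point or a sphere, which has just been excluded. So $m\ge4$ and condition (1) of Theorem~\ref{thm:equivalence} holds, and hence so does (3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
The set $P$ is finite; let $k=\mathbb Z[1/P]$. The module $H_*(M;k)$ is finitely generated and torsion free, hence free. Cap product with $[M]$ is an isomorphism $H^j(M;k)\to H_{m-j}(M;k)$, and $H_{m-j}(M;k)\cong\operatorname{Hom}_k(H^{m-j}(M;k),k)$ by freeness; the composite is, up to sign, the adjoint of the cup product pairing, which is therefore perfect. So $M_k$ is a $k$-PD space of dimension $m$, and by freeness its bottom degree is $n$. As $M$ is simply connected and $n$ is odd, $n\ge3$, and $m\ge2n$ by (P2).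

The map $H_m(M;\mathbb Z)\to H_m(M,\overline M;\mathbb Z)$ is an injection of infinite cyclic groups. Its finite cokernel embeds in $H_{m-1}(\overline M;\mathbb Z)$, which is a subgroup of the free group of cellular $(m-1)$-chains because $\dim\overline M\le m-1$. So the cokernel is zero, and $i_k$ is a truncation by Lemma~\ref{lem:cell}.

If $p\notin P$, then $2p>m-n+2$, that is, $m-1<n+2p-3$. By (S1) and (S2), the groups $\pi_j(S^n)$ with $n<j\le m-1$ are finite and have no $p$-torsion for $p\notin P$, so $\pi_j(S^n)\otimes k=0$. Proposition~\ref{prop:odd} shows that $M_k$ is inert, and Lemma~\ref{lem:independent} gives a right homotopy inverse of $\Omega i_k$.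
\end{proof}

\begin{thebibliography}{9}

\bibitem{Huang}
Ruizhi Huang, \emph{Local hyperbolicity, inert maps and Moore's conjecture}, arXiv:2504.09787 (2025).

\bibitem{May}
May, \emph{Classifying spaces and fibrations}.

\end{thebibliography}
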